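# The rearrangement number equals $\operatorname{non}(\mathcal M)$

Throughout, $\mathbb N=\omega=\{0,1,2,\dots\}$, and $\forall^\infty n$ and $\exists^\infty n$ mean "for all but finitely many $n$" and "for infinitely many $n$".

## 1. Sparse alternating series and fewer than $\mathfrak b$ permutations

A series of real numbers is conditionally convergent if it converges but $\sum|a_n|=\infty$. By Riemann's rearrangement theorem, each such series has a permutation that spoils its sum. How many permutations do we need so that every conditionally convergent series is spoiled by at least one of them?

**Definition 1.** Let $\sum_n a_n$ be a conditionally convergent series of reals and $p$ a permutation of $\mathbb N$. We say that $p$ *disrupts* the series if $\sum_n a_{p(n)}$ does not converge to the same sum as $\sum_n a_n$: it diverges (to $\pm\infty$ or by oscillation) or converges to a different real number. The *rearrangement number* $\mathfrak{rr}$ is the minimum cardinality of a set $C$ of permutations of $\mathbb N$ such that every conditionally convergent series of reals is disrupted by some $p\in C$.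

Keep one piece of bookkeeping in mind. In $\sum_i a_{p(i)}$ the term $a_x$ stands at position $p^{-1}(x)$. So $p$ gives a new order on $\mathbb N$, namely
$$x\prec_p x'\iff p^{-1}(x)<p^{-1}(x').$$

For example, let $p$ swap $2k$ and $2k+1$ for every $k$. Then $p$ disrupts no series at all: after an even number of terms the old and new partial sums agree, and after $2k+1$ terms they differ by $a_{2k+1}-a_{2k}\to0$.

Start with one arbitrary permutation $p$, and look for a conditionally convergent series that it does not disrupt. Here is an easy way: put the nonzero terms so far apart that $p$ cannot change their order. For $m\in\mathbb N$, let $f_p(m)$ be the least number such that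
$$p^{-1}(y)>p^{-1}(x)\quad\text{whenever } x\le m \text{ and } y\ge f_p(m). \tag{1}$$
It exists, because only finitely many $y$ satisfy $p^{-1}(y)\le\max_{x\le m}p^{-1}(x)$. (For the pair-swapping $p$ above, $f_p(m)\le m+2$: if $x\le m$ and $y\ge m+2$, then $p^{-1}(x)\le m+1\le p^{-1}(y)$, and the two outer values differ because $p^{-1}$ is injective.) If the nonzero terms sit at $x_0<x_1<\dots$ with $x_{k+1}\ge f_p(x_k)$, then $p$ leaves them in their order.

The same device handles many permutations at once, as long as one function dominates all the $f_p$. Recall that for $f,g\in\omega^\omega$, $f\le^* g$ means $\forall^\infty n\ f(n)\le g(n)$. The cardinal $\mathfrak b$ is the least size of a $\le^*$-unbounded family in $\omega^\omega$, and $\mathfrak d$ is the least size of a $\le^*$-dominating family. A countable family $\{f_0,f_1,\dots\}$ is bounded by $n\mapsto\max_{i\le n}f_i(n)$, so $\mathfrak b$ is uncountable.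

For $f\in\omega^\omega$, put $x_0=0$ and $x_{k+1}=\max(f(x_k),x_k+1)$. Let
$$b^f_{x_k}=\frac{(-1)^k}{k+1},\qquad b^f_x=0\ \text{ for all other }x .$$
This is the alternating harmonic series padded with zeros, so it is conditionally convergent.

**Lemma 1.** If $f_p\le^* f$, then $p$ does not disrupt $\sum_x b^f_x$.

*Proof.* The numbers $x_k$ increase strictly. So there is $k_0$ such that for all $k\ge k_0$ we have $x_{k+1}\ge f(x_k)\ge f_p(x_k)$, and hence $p^{-1}(x_k)<p^{-1}(x_{k+1})$ by (1). Thus, in the rearranged series, the nonzero terms with $k\ge k_0$ appear in their original order. The rearranged series is therefore $\sum_{k\ge k_0}(-1)^k/(k+1)$ with zeros and the finitely many terms with $k<k_0$ inserted. Once those finitely many terms have appeared, each partial sum equals $\sum_{k<k_0}(-1)^k/(k+1)$ plus a partial sum of $\sum_{k\ge k_0}(-1)^k/(k+1)$, and the number of summands in the latter tends to infinity. So the rearranged series converges to the original sum. $\square$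

**Proposition 2.** If $|C|<\mathfrak b$, then some conditionally convergent series is disrupted by no $p\in C$. Hence $\mathfrak{rr}\ge\mathfrak b$.

*Proof.* The family $\{f_p:p\in C\}$ has size less than $\mathfrak b$, so some $f$ satisfies $f_p\le^* f$ for all $p\in C$. Apply Lemma 1 to $b^f$. $\square$

In particular, countably many permutations never suffice. What changes when $C$ has $\mathfrak b$ or more members? Before we ask how far a lower bound could go, let us find an upper bound.

## 2. A generic permutation disrupts a given series

A set is *meager* if it is a countable union of nowhere dense sets, and *comeager* if its complement is meager. Let $\operatorname{non}(\mathcal M)$ be the least cardinality of a non-meager subset of the real line, and $\operatorname{cov}(\mathcal M)$ the least number of meager sets whose union is the real line.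

We want to compute these cardinals in the space of permutations. Give $\operatorname{Sym}(\mathbb N)$ the topology of pointwise convergence of $p$ and $p^{-1}$. The basic open sets are $\{p:p\supseteq\sigma\}$ with $\sigma$ a finite partial injection; each is nonempty and clopen. The map $p\mapsto(p,p^{-1})$ identifies the space with a closed subset of $\omega^\omega\times\omega^\omega$, so it is a zero-dimensional Polish space. No compact set has interior: otherwise some $\{p:p\supseteq\sigma\}$ would be compact, but for $i\notin\operatorname{dom}\sigma$ the value $p(i)$ partitions it into infinitely many nonempty open pieces. By the classical theorem of Alexandrov and Urysohn, a nonempty zero-dimensional Polish space in which compact sets have empty interior is homeomorphic to $\omega^\omega$, and also to the irrationals. The irrationals are $\mathbb R$ minus a countable set, and a subset of the irrationals is meager there if and only if it is meager in $\mathbb R$, since the irrationals are dense. So $\operatorname{non}(\mathcal M)$ and $\operatorname{cov}(\mathcal M)$ may be computed in $\operatorname{Sym}(\mathbb N)$. In particular, fewer than $\operatorname{cov}(\mathcal M)$ comeager subsets of $\operatorname{Sym}(\mathbb N)$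 always have a common point.

**Lemma 3.** For every conditionally convergent $\sum a_n$, the set of $p\in\operatorname{Sym}(\mathbb N)$ for which the set of cluster points of the partial sums of $\sum_i a_{p(i)}$ is all of $[-\infty,\infty]$ is comeager.

*Proof.* For $q\in\mathbb Q$, $\varepsilon\in\mathbb Q^+$ and $n\in\omega$, let $U_{q,\varepsilon,n}$ be the set of $p$ such that $\big|\sum_{i\le m}a_{p(i)}-q\big|<\varepsilon$ for some $m\ge n$. Membership is decided by finitely many values of $p$, so the set is open.

It is dense. Given a finite partial injection, extend it to an injection $\sigma$ whose domain is an initial segment $\{0,\dots,L-1\}$ with $L\ge n+1$. Let $s=\sum_{i<L}a_{\sigma(i)}$. If $|s-q|<\varepsilon$, then every $p\supseteq\sigma$ lies in $U_{q,\varepsilon,n}$, with $m=L-1$. Suppose $s\le q-\varepsilon$. The series is conditionally convergent, so its positive terms have infinite sum. Its terms tend to $0$, so this stays true if we use only positive terms smaller than $\varepsilon$ with indices not yet in the range of $\sigma$. Append such terms one at a time and stop as soon as the partial sum exceeds $q-\varepsilon$. Before the last step the sum was at most $q-\varepsilon$, and the last step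 added less than $\varepsilon$, so the sum is now in $(q-\varepsilon,q)$. Every permutation that extends this finite injection lies in $U_{q,\varepsilon,n}$. The case $s\ge q+\varepsilon$ is the same with negative terms, whose sum is $-\infty$.

So $\bigcap_{q,\varepsilon,n}U_{q,\varepsilon,n}$ is comeager. If $p$ belongs to it, every rational is a cluster point of the partial sums. The set of cluster points is closed in $[-\infty,\infty]$, so it is all of $[-\infty,\infty]$. $\square$

A non-meager set $C\subseteq\operatorname{Sym}(\mathbb N)$ of size $\operatorname{non}(\mathcal M)$ meets each of these comeager sets, so each conditionally convergent series is disrupted by some $p\in C$. This gives the known upper bound, and with Proposition 2 we have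
$$\mathfrak b\le\mathfrak{rr}\le\operatorname{non}(\mathcal M). \tag{2}$$

The problem, whose source is "The Rearrangement Number" by Andreas Blass, Jörg Brendle, Will Brian, Joel David Hamkins, Michael Hardy and Paul B. Larson (arXiv:1612.07830, 2016), is whether ZFC proves $\mathfrak{rr}=\operatorname{non}(\mathcal M)$. It does.

**Theorem A (ZFC).** $\mathfrak{rr}=\operatorname{non}(\mathcal M)$.

By (2), what remains is this: given $C$ with $\mathfrak b\le|C|<\operatorname{non}(\mathcal M)$, build one conditionally convergent series that no $p\in C$ disrupts.

## 3. Interval reversals defeat every sparse set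

Can the argument of Section 1 be pushed further? It looked for an infinite set $X\subseteq\mathbb N$ such that every $p\in C$ eventually preserves the order of $X$: for some $k$, $p^{-1}(x)<p^{-1}(x')$ whenever $x<x'$ are in $X$ and $x\ge k$. This stops exactly at $\mathfrak b$.

**Observation 4.** There is a set $C$ of at most $\mathfrak b$ permutations such that no infinite $X$ has its order eventually preserved by every $p\in C$.

*Proof.* Take an unbounded family of size $\mathfrak b$ and replace each member $h$ by $n\mapsto n+1+\sum_{i\le n}h(i)$. The new functions lie above the old ones, so the new family $B$ is unbounded. Its members are strictly increasing and satisfy $h(n)>n$. For $h\in B$, let $i_0=0$, $i_{j+1}=h(i_j)$ and $I_j=[i_j,i_{j+1})$, and let $p_h$ reverse each interval $I_j$. Note that $p_h^{-1}=p_h$.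

Suppose every $p_h$, $h\in B$, eventually preserves the order of $X$. Fix $h$. Since $p_h$ reverses $I_j$, for all large $j$ the interval $I_j$ contains at most one point of $X$. Let $e(n)$ be the third element of $X$ that is $\ge n$. Take $n$ large, say $n\in I_j$. At most one point of $X$ that is $\ge n$ lies in $I_j$, and at most one lies in $I_{j+1}$, so
$$e(n)\ge i_{j+2}=h(i_{j+1})>h(n),$$
because $i_{j+1}>n$ and $h$ is strictly increasing. So $h\le^* e$ for every $h\in B$, and $B$ is bounded, a contradiction. $\square$

So for larger $C$ we must accept that the order of the nonzero terms is scrambled. But scrambling is not disruption. Suppose the series consists of finite blocks, each with sum $0$, and $p$ permutes the terms of a block. This does no harm if the partial sums of the block, taken in the new order, stay small. So we now ask for the following: a finite block of signs whose partial sums are small in the natural order and in the order $\prec_p$, for all $p\in C$ at once (allowing finitely many bad blocks for each $p$). For a single order we could alternate signs along it. For many orders, we prepare a long menu of sign patterns for the block, and show that each order rules out only a few entries.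

## 4. Each order spoils boundedly many Rademacher patterns

For $K\ge1$ let $X_K=\{0,1\}^K$, $N=2^K$, and $r_i(x)=(-1)^{x_i}$ for $i<K$. These $K$ functions are our menu of sign patterns on a block of $N$ points. They satisfy
$$\sum_x r_i(x)=0,\qquad \sum_x r_i(x)^2=N,\qquad \sum_x r_i(x)r_{i'}(x)=0\quad(i\ne i'). \tag{3}$$
For the first sum and the last, flipping the coordinate $x_i$ changes the sign of every summand.

**Definition 2.** Let $x_1\prec\dots\prec x_N$ be a linear order of $X_K$ and $\delta>0$. An index $i<K$ is *$\delta$-bad for $\prec$* if $\big|\sum_{s\le t}r_i(x_s)\big|>\delta N$ for some $t\le N$.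

Take $K=2$, $N=4$ and $\delta=\tfrac14$. In the order $00,01,10,11$ the pattern $r_0$ reads $+,+,-,-$, with a partial sum $2>\delta N=1$, so $0$ is bad. The pattern $r_1$ reads $+,-,+,-$, with partial sums at most $1$, so $1$ is not bad. In fact no order of $X_2$ makes both indices $\tfrac14$-bad. Since two signs are $+$ and two are $-$, a partial sum of absolute value $2$ occurs only at $t=2$, and for index $i$ this means that the first two points agree in coordinate $i$. Two distinct points cannot agree in both coordinates.

For general $K$, take the lexicographic order with $x_0$ as the leading digit. Then $r_i$ consists of alternating runs of length $2^{K-1-i}$, so its largest partial sum is $2^{-1-i}N$. The $2^{-n}$-bad indices are those with $i+1<n$: at most $n$ of them, however large $K$ is. We now prove such a bound for all orders.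

**Lemma 5.** For every $K\ge1$, every $0<\delta\le1$ and every linear order $\prec$ of $X_K$, at most $8/\delta^3$ of the indices $i<K$ are $\delta$-bad. This bound does not depend on $K$.

*Proof.* **Step 1: one fixed initial segment.** The purpose is to bound the number of $i$ with a large sum over a given set $T\subseteq X_K$. By (3), the functions $r_i/\sqrt N$ are orthonormal in $\mathbb R^{X_K}$. Bessel's inequality for the indicator function of $T$ gives
$$\sum_{i<K}\Big(\sum_{x\in T}r_i(x)\Big)^2\le N|T|\le N^2. \tag{4}$$
If $c>0$ indices satisfy $\big|\sum_{x\in T}r_i(x)\big|>\delta N/2$, then $c\,\delta^2N^2/4<N^2$. So for each $T$ there are fewer than $4/\delta^2$ such indices.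

Summing this bound over all $N$ initial segments would be useless, because $N=2^K$ exceeds the number $K$ of indices. But a partial sum changes by at most $1$ per step, so it suffices to check a coarse grid of initial segments.

**Step 2: a coarse grid.** The purpose is to show that a bad $i$ is already seen on one of about $2/\delta$ segments. Let $q=\lceil2/\delta\rceil$, $t_j=\lfloor jN/q\rfloor$ and $T_j=\{x_s:s\le t_j\}$ for $0\le j\le q$. So $t_0=0$ and $t_q=N$. Let $i$ be $\delta$-bad, witnessed by $t$. Then $t<N$, because the full sum is $0$. Choose $j<q$ with $t_j\le t<t_{j+1}$. Since $t_{j+1}\le(j+1)N/q$ and $t_j>jN/q-1$,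
$$t-t_j\le t_{j+1}-1-t_j<\frac Nq\le\frac{\delta N}2 .$$
Each of the $t-t_j$ steps from $t_j$ to $t$ changes the partial sum by $1$ in absolute value. Hence
$$\Big|\sum_{x\in T_j}r_i(x)\Big|>\delta N-\frac{\delta N}2=\frac{\delta N}2 .$$
In particular $T_j\neq\emptyset$, so $j\ne0$.

**Step 3: counting.** Every bad $i$ is counted in Step 1 for some $T_j$ with $j\in\{1,\dots,q-1\}$. Since $q-1<2/\delta$, the number of bad $i$ is at most $(q-1)\cdot4/\delta^2\le8/\delta^3$. $\square$

## 5. Series assembled from blocks

Now we place one block after another and choose one pattern per block. Block $n$ will be allowed partial sums up to $2^{-n}$, so we use $\delta=2^{-n}$. Two orders must be respected, the natural one and $\prec_p$, so we put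
$$w_n=2\cdot8^{n+1}=2\cdot 8\cdot 2^{3n}. \tag{5}$$

For $h\in\omega^\omega$ with all $h(n)\ge1$, let $D^h_0,D^h_1,\dots$ be consecutive intervals partitioning $\mathbb N$ with $|D^h_n|=2^{h(n)}$. Identify $D^h_n$ with $X_{h(n)}$ by a fixed bijection, so that $r_i:D^h_n\to\{1,-1\}$ is defined for $i<h(n)$. For $p\in\operatorname{Sym}(\mathbb N)$ let
$$S_{p,h}(n)=\{i<h(n): i\text{ is }2^{-n}\text{-bad for }\prec_p\restriction D^h_n\text{ or for the natural order on }D^h_n\}.$$
By Lemma 5 and (5), $|S_{p,h}(n)|\le w_n$, and $w_n$ depends neither on $p$ nor on $h$.

**Definition 3.** Let $w\in\omega^\omega$ with all $w_n\ge1$. A *$w$-slalom* is a function $S$ on $\omega$ with $S(n)\subseteq\omega$ and $|S(n)|\le w_n$. We say that $y\in\omega^\omega$ *avoids* $S$ if $\forall^\infty n\ y(n)\notin S(n)$.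

For example, $S(n)=\{0,\dots,n\}$ is a slalom for width $n+1$, and $y$ avoids it if and only if $y(n)>n$ for all but finitely many $n$. In our situation, each $S_{p,h}$ is a $w$-slalom for the single function $w$ in (5).

A function $y\in\omega^\omega$ chooses pattern $r_{y(n)}$ in block $n$, provided that this pattern exists. Let $A=A_{y,h}=\{n:y(n)<h(n)\}$ and
$$a^{y,h}_x=\begin{cases}2^{-h(n)}\,r_{y(n)}(x)& x\in D^h_n,\ n\in A,\\ 0&\text{otherwise.}\end{cases}$$

For a concrete case, let $h(n)=n+1$ and $y(n)=n$, and let the natural order on each block be lexicographic with leading digit $x_0$. Then $y(n)$ is the last index and the series is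
$$\tfrac12-\tfrac12+\tfrac14-\tfrac14+\tfrac14-\tfrac14+\tfrac18-\tfrac18+\cdots.$$
Every block has absolute mass $1$, and the series converges to $0$. With $y(n)=0$ instead, block $n$ has $2^n$ terms $+2^{-n-1}$ followed by $2^n$ terms $-2^{-n-1}$. The partial sums reach $\tfrac12$ in every block and the series diverges. This is the reason for the natural order in the definition of $S_{p,h}$.

**Lemma 6.** If $A_{y,h}$ is infinite and $y$ avoids $S_{p,h}$, then $a=a^{y,h}$ is conditionally convergent with sum $0$, and $\sum_i a_{p(i)}=0$. So $p$ does not disrupt it.

*Proof.* **Step 1: no absolute convergence.** Each block with $n\in A$ contributes $2^{h(n)}\cdot2^{-h(n)}=1$ to $\sum|a_x|$. Since $A$ is infinite, $\sum|a_x|=\infty$.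

**Step 2: splitting partial sums by blocks.** We treat the original series and its rearrangement together. Let $\rho\in\{p,\mathrm{id}\}$, where $\prec_{\mathrm{id}}$ is the natural order. Choose $n_0$ with $y(n)\notin S_{p,h}(n)$ for all $n\ge n_0$. Put
$$s_n(t)=\sum\{a_x:x\in D^h_n,\ \rho^{-1}(x)\le t\}.$$
Then $\sum_{i\le t}a_{\rho(i)}=\sum_{n\in A}s_n(t)$, with only finitely many nonzero summands, because only finitely many $x$ have $\rho^{-1}(x)\le t$.

**Step 3: bounding each block.** The number $s_n(t)$ is the sum of $a$ over an initial segment of $D^h_n$ in the order $\prec_\rho$. For $n\in A$ with $n\ge n_0$, the index $y(n)$ is below $h(n)$ and is not $2^{-n}$-bad for this order, so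
$$|s_n(t)|\le2^{-h(n)}\cdot2^{-n}\cdot2^{h(n)}=2^{-n}\quad\text{for all }t. \tag{6}$$
Moreover, for each fixed $n\in A$, once $t$ is so large that all of $D^h_n$ has appeared, $s_n(t)=\sum_{x\in D^h_n}a_x=0$ by (3).

**Step 4: convergence.** Let $m\ge n_0$. For all large $t$ we have $s_n(t)=0$ for every $n\in A$ with $n<m$, by the last remark. By (6),
$$\Big|\sum_{i\le t}a_{\rho(i)}\Big|\le\sum_{n\ge m}2^{-n}=2^{1-m}$$
for all large $t$. Since $m$ is arbitrary, $\sum_i a_{\rho(i)}=0$. With $\rho=\mathrm{id}$ and Step 1, the series is conditionally convergent with sum $0$; with $\rho=p$, the permutation does not disrupt it. $\square$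

So we need a function $y$ that avoids all the slaloms $S_{p,h}$, $p\in C$, and such that $y(n)<h(n)$ for infinitely many $n$.

## 6. Avoiding slaloms with fewer than $\operatorname{non}(\mathcal M)$ constraints

Here $\operatorname{non}(\mathcal M)$ enters, through a theorem of T. Bartoszyński (*Combinatorial aspects of measure and category*, Fund. Math. 127 (1987); also Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Thms 2.4.1 and 2.4.7). We use it without proof.

**Theorem (Bartoszyński).**
- (a) If $F\subseteq\omega^\omega$ and $|F|<\operatorname{non}(\mathcal M)$, there is $g\in\omega^\omega$ such that $\forall f\in F\ \forall^\infty n\ g(n)\neq f(n)$.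
- (b) There is $G\subseteq\omega^\omega$ with $|G|=\operatorname{cov}(\mathcal M)$ such that $\forall f\in\omega^\omega\ \exists g\in G\ \forall^\infty n\ g(n)\ne f(n)$.

Part (b) is used only in Section 9. Part (a) avoids one value at each $n$, and we must avoid $w_n$ values. The natural first try is to list $S(n)=\{f^0(n),f^1(n),\dots\}$ and to apply (a) to all the functions $f^m$, each extended arbitrarily to those $n$ where the list is shorter. The cardinality is fine. But we only learn that for each $m$ there is a threshold $N_m$ with $g(n)\ne f^m(n)$ for $n\ge N_m$. Since $w_n\to\infty$ in our case, the thresholds may grow with $m$, and $g(n)\in S(n)$ may hold for infinitely many $n$.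

The remedy is to let $y(n)$ be a code for a vector of length $w_n$ and to use a diagonal. For $w_n=2$: suppose $S(n)$ consists of the codes of $(u_0,u_1)$ and $(v_0,v_1)$. If $g(n,0)\ne u_0$ and $g(n,1)\neq v_1$, then $(g(n,0),g(n,1))$ is neither of the two vectors. So two one-value constraints, placed at two different arguments, exclude both members of $S(n)$.

**Lemma 7.** Fix $w\in\omega^\omega$ with all $w_n\ge 1$.
- (a) For every family $\mathcal S$ of fewer than $\operatorname{non}(\mathcal M)$ $w$-slaloms, some $y\in\omega^\omega$ avoids every $S\in\mathcal S$.
- (b) There is $Y\subseteq\omega^\omega$ with $|Y|\le\operatorname{cov}(\mathcal M)$ such that every $w$-slalom is avoided by some $y\in Y$.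

*Proof.* **Step 1: coding.** We translate slaloms into functions on a countable set. Let $P=\{(n,m):m<w_n\}$, which is countably infinite, and fix bijections $\beta_n:\omega^{w_n}\to\omega$. For a $w$-slalom $S$, list the set $\beta_n^{-1}[S(n)]$, with repetitions, as $v^0_n,\dots,v^{w_n-1}_n\in\omega^{w_n}$; if $S(n)=\emptyset$, take arbitrary vectors. Put
$$f_S(n,m)=v^m_n(m)\qquad((n,m)\in P).$$
Conversely, for $g:P\to\omega$ put $y_g(n)=\beta_n\big((g(n,m))_{m<w_n}\big)$.

**Step 2: eventual difference gives avoidance.** Suppose $y_g(n)\in S(n)$. Then $(g(n,m))_{m<w_n}=v^{m_0}_n$ for some $m_0<w_n$. Reading off coordinate $m_0$ gives $g(n,m_0)=f_S(n,m_0)$. So if $g$ and $f_S$ differ at all but finitely many points of $P$, then $y_g(n)\in S(n)$ for only finitely many $n$; that is, $y_g$ avoids $S$.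

**Step 3: applying the theorem.** A bijection between $P$ and $\omega$ transfers Bartoszyński's theorem to $\omega^P$. For (a), apply part (a) to $\{f_S:S\in\mathcal S\}$ to get $g$, and let $y=y_g$. For (b), take $G\subseteq\omega^P$ from part (b) and let $Y=\{y_g:g\in G\}$. $\square$

## 7. One $y$ for an unbounded family of block lengths

Let $|C|<\operatorname{non}(\mathcal M)$. Suppose first that we fix a single $h$ and take $y$ from Lemma 7(a) for the slaloms $S_{p,h}$, $p\in C$. Then $y$ avoids all of them, but nothing bounds $y(n)$, and Lemma 6 also needs $y(n)<h(n)$ infinitely often. This is not a small matter: since $S_{p,h}(n)\subseteq\{0,\dots,h(n)-1\}$, the function $y=h$ avoids every $S_{p,h}$, and its series $a^{h,h}$ is identically $0$. Nor can we choose $h$ after $y$, because the slaloms depend on $h$.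

What saves us is that the width $w$ in (5) is the same for all $h$; this is where we use that the bound in Lemma 5 does not depend on $K$. So one $y$ can avoid $S_{p,h}$ for many $h$ at once. We feed in an unbounded family of functions $h$. No single $y$ can dominate the whole family, so some $h$ in it works. The price is $\mathfrak b$ functions $h$ for each $p$, and this costs nothing when $|C|\ge\mathfrak b$. When $|C|<\mathfrak b$, the sparse series of Section 1 do the job.

*Proof of Theorem A.* The bound $\mathfrak{rr}\le\operatorname{non}(\mathcal M)$ is in (2). For the other inequality, let $|C|<\operatorname{non}(\mathcal M)$. We find a conditionally convergent series disrupted by no $p\in C$.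

**Case 1: $|C|<\mathfrak b$.** This is Proposition 2.

**Case 2: $\mathfrak b\le|C|<\operatorname{non}(\mathcal M)$.** Fix a $\le^*$-unbounded family $B$ with $|B|=\mathfrak b$ and $h\ge1$ everywhere for each $h\in B$. (Replace each member $h$ of an unbounded family of size $\mathfrak b$ by $\max(h,1)$; the new family is still unbounded, so it still has size $\mathfrak b$.) The choices are now made in the following order.

**Step 1: choose $y$.** The family $\{S_{p,h}:p\in C,\ h\in B\}$ consists of $w$-slaloms for the one function $w$ of (5). Its size is at most $|C|\cdot\mathfrak b=|C|<\operatorname{non}(\mathcal M)$. By Lemma 7(a), one $y\in\omega^\omega$ avoids all its members.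

**Step 2: choose $h$.** Since $B$ is unbounded, some $h\in B$ satisfies $h\not\le^* y$. This says exactly that $A_{y,h}=\{n:y(n)<h(n)\}$ is infinite. Fix this $h$.

**Step 3: the series.** For every $p\in C$, the function $y$ avoids $S_{p,h}$, and $A_{y,h}$ is infinite. By Lemma 6, $\sum_x a^{y,h}_x$ is conditionally convergent with sum $0$, and no $p\in C$ disrupts it. Note that the series depends only on $y$ and $h$, so it is the same for all $p\in C$. $\blacksquare$

## 8. All degrees of disruption, and series in $\mathbb R^d$

Theorem A bounds from below the number of permutations needed for the weakest kind of disruption, while Lemma 3 provides the strongest kind. So everything in between has the same value.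

**Theorem B.** Let $R(p,a)$ be any relation such that, for conditionally convergent $a$:
- $R(p,a)$ implies that $p$ disrupts $a$;
- $R(p,a)$ holds whenever the cluster set of the partial sums of $\sum a_{p(i)}$ is all of $[-\infty,\infty]$.

Then the least size of a set $C$ of permutations such that every conditionally convergent $a$ has some $p\in C$ with $R(p,a)$ equals $\operatorname{non}(\mathcal M)$. In particular this holds for "diverges", for "diverges by oscillation", and for "$\limsup=+\infty$ and $\liminf=-\infty$".

*Proof.* If $C$ is such a set, then by the first condition every conditionally convergent series is disrupted by some $p\in C$, so $|C|\ge\mathfrak{rr}=\operatorname{non}(\mathcal M)$ by Theorem A. Conversely, let $C\subseteq\operatorname{Sym}(\mathbb N)$ be non-meager with $|C|=\operatorname{non}(\mathcal M)$. By Lemma 3, for every conditionally convergent $a$ some $p\in C$ makes the cluster set all of $[-\infty,\infty]$, and then $R(p,a)$ holds by the second condition. Each of the three listed relations implies disruption and holds when every element of $[-\infty,\infty]$ is a cluster point. $\square$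

The same value is obtained for conditionally convergent series in $\mathbb R^d$, $d\ge1$, that is, series that converge but not absolutely. Let $C$ be a set of permutations that works for real series. If a series in $\mathbb R^d$ converges but not absolutely, then each coordinate converges and some coordinate is not absolutely convergent. That coordinate is disrupted by some $p\in C$, and then $p$ disrupts the vector series, because a vector series converges to a given sum if and only if each coordinate does. Conversely, a real series $\sum a_n$ embeds as $\sum(a_n,0,\dots,0)$, and $p$ disrupts one if and only if it disrupts the other; so a set that works for $\mathbb R^d$ works for $\mathbb R$. The same two arguments apply with "makes divergent" in place of "disrupts".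

## 9. Few series that no single permutation disrupts

Now exchange the roles of series and permutations. The same lemmas apply, with $\operatorname{cov}(\mathcal M)$ and $\mathfrak d$ in place of $\operatorname{non}(\mathcal M)$ and $\mathfrak b$.

**Theorem C (ZFC).** Let $\mathfrak{rr}^{\perp}$ be the least size of a set $\mathcal A$ of conditionally convergent real series such that no single permutation disrupts all members of $\mathcal A$. Then $\mathfrak{rr}^\perp=\operatorname{cov}(\mathcal M)$.

*Proof.* **Step 1: $\mathfrak{rr}^\perp\ge\operatorname{cov}(\mathcal M)$.** We show that a smaller set of series is always disrupted by one permutation. Given fewer than $\operatorname{cov}(\mathcal M)$ conditionally convergent series, Lemma 3 attaches to each a comeager set of permutations that disrupt it. Fewer than $\operatorname{cov}(\mathcal M)$ comeager sets have a common point, and this permutation disrupts all the given series.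

**Step 2: $\mathfrak{rr}^\perp\le\operatorname{cov}(\mathcal M)$.** We need a set $\mathcal A$ of at most $\operatorname{cov}(\mathcal M)$ conditionally convergent series such that every permutation fails to disrupt one of them. Again there are two cases.

**Case 1: $\mathfrak d\le\operatorname{cov}(\mathcal M)$.** Let $D$ be a dominating family of size $\mathfrak d$ and $\mathcal A=\{b^f:f\in D\}$. Given $p$, some $f\in D$ has $f_p\le^* f$, and then $p$ does not disrupt $b^f$ by Lemma 1. So $\mathfrak{rr}^\perp\le\mathfrak d\le\operatorname{cov}(\mathcal M)$.

**Case 2: $\operatorname{cov}(\mathcal M)<\mathfrak d$.** Take $Y$ from Lemma 7(b) for $w_n=2\cdot8^{n+1}$. As $|Y|\le\operatorname{cov}(\mathcal M)<\mathfrak d$, the family $Y$ is not dominating. So there is a single $h$ with $h\not\le^* y$ for all $y\in Y$, and replacing $h$ by $\max(h,1)$ we may take $h\ge1$ everywhere. Thus $A_{y,h}$ is infinite for every $y\in Y$. In contrast to Theorem A, here $h$ is chosen after the whole set $Y$. This is allowed, because $Y$ was chosen to serve all $w$-slaloms, with no reference to $h$.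

Let $\mathcal A$ be the set of those $a^{y,h}$, $y\in Y$, that are conditionally convergent. Then $|\mathcal A|\le\operatorname{cov}(\mathcal M)$. Given any $p$, the function $S_{p,h}$ is a $w$-slalom, so some $y\in Y$ avoids it. By Lemma 6, $a^{y,h}$ is conditionally convergent, so it belongs to $\mathcal A$, and $p$ does not disrupt it. Hence no permutation disrupts all members of $\mathcal A$. $\blacksquare$
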